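# An algebraically generated group whose Zariski closure has a larger Lie algebra

Throughout, $\mathbb K$ is an algebraically closed field of characteristic zero and $X$ is an irreducible affine variety over $\mathbb K$ with coordinate ring $\mathcal O(X)$.

## 1. Automorphism groups as ind-groups, and three Lie algebras

**Definition (ind-group structure, closed sets).** The group $\mathrm{Aut}(X)$ of regular automorphisms is an *affine ind-group*: it has a filtration $\mathrm{Aut}(X)=\bigcup_{i\ge 1}A_i$ by affine varieties, with closed embeddings $A_i\subset A_{i+1}$, such that the action $A_i\times X\to X$, the multiplication $A_i\times A_j\to A_{n(i,j)}$ and the inversion $A_i\to A_{m(i)}$ are morphisms for suitable $n(i,j)$, $m(i)$. A subset $S\subset\mathrm{Aut}(X)$ is *closed* if $S\cap A_i$ is closed in $A_i$ for every $i$. A *closed algebraic subset* of $\mathrm{Aut}(X)$ is a closed subset of some $A_i$. An *algebraic subgroup* is a subgroup that is a closed algebraic subset.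

*Example.* For $X=\mathbb A^r$ take $A_d=\{g:\deg g\le d,\ \deg g^{-1}\le d\}$, embedded by $g\mapsto(g,g^{-1})$ into pairs of polynomial maps of degree at most $d$. The image is cut out by the equations "the two maps are inverse to each other", so it is closed in a finite dimensional vector space. For $r=1$ every $A_d$ equals the group of maps $x\mapsto sx+c$, $s\ne0$. The torus $\{x\mapsto sx\}$ is an algebraic subgroup of $\mathrm{Aut}(\mathbb A^1)$. Its subgroup $\mu_\infty$ of all $x\mapsto \zeta x$ with $\zeta$ a root of unity is not closed: it is infinite, and the proper closed subsets of the one-dimensional irreducible torus are finite. So $\overline{\mu_\infty}$ is the whole torus.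

One consequence of the axioms will be used constantly. Since $A_i\times X\to X$ is a morphism and $\mathcal O(A_i\times X)=\mathcal O(A_i)\otimes\mathcal O(X)$, for each $q\in\mathcal O(X)$ there is a finite dimensional $W\subset\mathcal O(X)$ with
$$g^*q\in \mathcal O(A_i)\otimes W\quad (g\in A_i). \tag{1}$$
That is, the coefficients of $g^*q$ are regular functions of $g\in A_i$.

**Definition (tangent Lie algebra).** Let $\mathrm{VF}(X)=\mathrm{Der}(\mathcal O(X))$ be the Lie algebra of regular vector fields. A tangent vector in $T_{\mathrm{id}}A_i$ gives a derivation of $\mathcal O(X)$ by differentiating $g^*$ at $g=\mathrm{id}$. In this way $\mathrm{Lie}(\mathrm{Aut}(X))=T_{\mathrm{id}}\mathrm{Aut}(X)=\varinjlim T_{\mathrm{id}}A_i$ is identified with a Lie subalgebra of $\mathrm{VF}(X)$. A closed subgroup $\mathfrak H$, filtered by $\mathfrak H\cap A_i$, is a closed ind-subgroup, and $\mathrm{Lie}(\mathfrak H)=\bigcup_iT_{\mathrm{id}}(\mathfrak H\cap A_i)$ is a Lie subalgebra. All Lie algebras below are viewed inside $\mathrm{VF}(X)$.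

*Example.* For the torus $x\mapsto sx$ we have $g^*x=sx$, and differentiating at $s=1$ gives the derivation $x\partial_x$. For the shears $(x,y)\mapsto(x,y+ta(x))$ of $\mathbb A^2$, with $a$ fixed and $t\in\mathbb K$, we get $a\,\partial_y$.

**Definition (algebraically generated; $L(G)$).** A subgroup $G\subset\mathrm{Aut}(X)$ is *algebraically generated* if it is generated by a family $\{G_i\mid i\in I\}$ of connected algebraic subgroups of $\mathrm{Aut}(X)$. Then
$$L(G)=\langle\mathrm{Lie}(G_i)\mid i\in I\rangle_{\mathrm{Lie}}$$
is the Lie subalgebra generated by the $\mathrm{Lie}(G_i)$. It is known that $L(G)$ depends only on $G$ and not on the generating family.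

*Example.* On $\mathbb A^2$ let $G$ be generated by $U_i=\{(x,y+tx^i):t\in\mathbb K\}\cong\mathbb G_a$, $i\ge0$. Then $G=\{(x,y+a(x)):a\in\mathbb K[x]\}$, and since the fields $x^i\partial_y$ commute, $L(G)=\mathbb K[x]\,\partial_y$.

**Definition (canonical Lie algebra).** For any subgroup $G\subset\mathrm{Aut}(X)$, closed or not,
$$L_G=\mathrm{Span}_{\mathbb K}\{T_{\mathrm{id}}Y\mid Y\subset G,\ Y\text{ a closed algebraic subset of }\mathrm{Aut}(X),\ Y\text{ smooth at }\mathrm{id}\}.$$

*Example.* Take $G=\mu_\infty\subset\mathrm{Aut}(\mathbb A^1)$. A closed algebraic subset $Y\subset\mu_\infty$ is a closed subset of the torus different from the torus, hence finite, so $T_{\mathrm{id}}Y=0$ and $L_{\mu_\infty}=0$. But $\mathrm{Lie}(\overline{\mu_\infty})=\mathbb K\,x\partial_x$. So for arbitrary subgroups $L_G$ and $\mathrm{Lie}(\overline G)$ can differ. Note that $\mu_\infty$ contains no connected algebraic subgroup except the trivial one, so it is not algebraically generated.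

**Definition (closure).** $\overline G$ is the Zariski closure of $G$ in $\mathrm{Aut}(X)$, the smallest closed subset containing $G$. It is a closed ind-subgroup, with Lie algebra $\mathrm{Lie}(\overline G)$.

*Example.* The shear group $G=\{(x,y+a(x))\}$ is closed: in $A_d$ it is given by the closed conditions $g^*x=x$ and $g^*y-y\in\mathbb K[x]$. So $\overline G=G$, and $\mathrm{Lie}(\overline G)=\mathbb K[x]\partial_y=L(G)$.

If $Y\subset G$ is closed in $A_i$, then $Y\subset\overline G\cap A_i$, so $L_G\subset\mathrm{Lie}(\overline G)$. The following facts are known, and we take them as given. For $G$ algebraically generated, $L(G)\subset L_G$, and both are ideals in $\mathrm{Lie}(\overline G)$. If $L(G)$ is finite dimensional, then $G$ is an algebraic subgroup and $\mathrm{Lie}(G)=L_G=L(G)$. So we always have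
$$L(G)\subset L_G\subset\mathrm{Lie}(\overline G). \tag{2}$$

We can now pose the question, which comes from Hanspeter Kraft and Mikhail Zaidenberg, "Automorphism groups of affine varieties and their Lie algebras", arXiv:2403.12489 (2024): *for an algebraically generated $G\subset\mathrm{Aut}(X)$, is $L(G)=L_G=\mathrm{Lie}(\overline G)$?* In words: if we know the infinitesimal generators of $G$, do we know all tangent directions of its closure?

The answer is no. Here is what we shall prove.

**Theorem 1.** Let $X=\mathbb A^4$. There is a subgroup $G\subset\mathrm{Aut}(X)$, generated by countably many closed one-dimensional connected algebraic subgroups (copies of $\mathbb G_a$ and $\mathbb G_m$), such that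
$$L(G)=L_G\subsetneq\mathrm{Lie}(\overline G),\qquad \dim\mathrm{Lie}(\overline G)/L(G)=1.$$
More generally, on $\mathbb A^{4m}$ there is such a $G$ with $L(G)=L_G$ and $\dim\mathrm{Lie}(\overline G)/L(G)=m$. The same failure occurs on $\mathbb A^4\times Z$ for every irreducible affine $Z$.

**Theorem 2.** For every $X$ and every algebraically generated $G$, $[\mathrm{Lie}(\overline G),\mathrm{Lie}(\overline G)]\subset L(G)$. So $\mathrm{Lie}(\overline G)/L(G)$ is abelian, and $L(G)=L_G=\mathrm{Lie}(\overline G)$ whenever $\mathrm{Lie}(\overline G)$ is perfect.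

**Theorem 3.** If $G$ is generated by connected algebraic subgroups $\{G_i\}_{i\in I}$ and $|\mathbb K|>\max(|I|,\aleph_0)$ (for example $\mathbb K$ uncountable and $I$ countable), then $L_G=L(G)$.

The arguments below do not settle whether $L_G=L(G)$ always holds when $|I|\ge|\mathbb K|$ or $\mathbb K$ is countable, nor whether $L(G)=\mathrm{Lie}(\overline G)$ for finite families $I$.

## 2. Algebraic groups, shears, and an infinite-rank torus

If $L(G)$ is finite dimensional, then $G$ is algebraic, so $\overline G=G$ and all three algebras coincide. The shear group of Section 1 has infinite dimensional $L(G)$, and there too the three coincide, by (2). A counterexample must have infinite dimensional $L(G)$, and by Theorem 2 the missing directions form an abelian quotient.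

The example $\mu_\infty$ suggests what to look for: an algebraically generated $G$ that contains all roots of unity of some torus, but not the torus. One can do this easily in an abstract ind-group, as follows. Let
$$\mathbb T=\{(c;r_1,r_2,\dots): c,r_n\in\mathbb K^*,\ r_n=1\text{ for almost all }n\},$$
filtered by the tori $\mathbb T_N=\mathbb K^*\times(\mathbb K^*)^N$, and let $\Gamma\subset\mathbb T$ be generated by the one-dimensional tori
$$\Theta_n=\{(s;1,\dots,1,s^n,1,\dots):s\in\mathbb K^*\}\quad(s^n\text{ in place }n),\qquad n\ge1.$$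
Every element of $\Gamma$ has the form $(\prod_n s_n;\,s_1,s_2^2,s_3^3,\dots)$ with almost all $s_n=1$.

*The group $\Gamma$ contains $(\zeta;1,1,\dots)$ exactly when $\zeta$ is a root of unity.* If $\zeta^n=1$, take $s=\zeta$ in $\Theta_n$. Conversely, if $s_n^n=1$ for all $n$, then $\prod s_n$ is a root of unity.

*The closure of $\Gamma$ is $\mathbb T$.* Given $(c;r)\in\mathbb T_N$, choose $s_n$ with $s_n^n=r_n$, and $s_n=1$ for $n>N$. Then $\gamma=(\prod s_n;r)\in\Gamma$, and $\gamma\cdot(\mu_\infty\times1)\subset\Gamma$ is dense in $\gamma\cdot(\mathbb K^*\times 1)\ni(c;r)$.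

On Lie algebras, with $\varepsilon_n$ the basis vectors of the $r$-part, $L(\Gamma)$ is spanned by the vectors $(1;n\varepsilon_n)$, while $\mathrm{Lie}(\overline\Gamma)=\mathbb K\oplus\bigoplus_n\mathbb K\varepsilon_n$. The linear form $(c;r)\mapsto c-\sum_n r_n/n$ vanishes on $L(\Gamma)$ and not on $(1;0)$, so $L(\Gamma)$ has codimension exactly one. This form is the logarithmic derivative of the multivalued expression $c\prod r_n^{-1/n}$. A suitable power of that expression is an honest character on $\mathbb T_N$, namely $c^M\prod_{n\le N}r_n^{-M/n}$ with $M=\mathrm{lcm}(1,\dots,N)$, and it takes only roots of unity as values on $\Gamma\cap\mathbb T_N$. We shall meet it again in Section 8.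

Infinitely many $\Theta_n$ are needed. The group generated by $\Theta_1,\dots,\Theta_N$ is the image of a homomorphism of tori $(\mathbb K^*)^N\to\mathbb T_N$, hence a closed torus, and nothing is lost.

## 3. Two obstructions: the rank of a torus and the Noetherian property

The first thing to try is to embed $\mathbb T$ into some $\mathrm{Aut}(X)$. This is impossible. Suppose an $r$-dimensional torus acts faithfully on $X$. Then $\mathcal O(X)$ is spanned by eigenfunctions, and their weights span a lattice of rank $r$, since otherwise a positive-dimensional subtorus would act trivially. Choose nonzero eigenfunctions $q_1,\dots,q_r$ with linearly independent weights. Distinct monomials in the $q_j$ are nonzero (as $\mathcal O(X)$ is a domain) and have distinct weights, so they are linearly independent. Thus $q_1,\dots,q_r$ are algebraically independent and $r\le\dim X$. Since $\mathbb T$ contains tori of every dimension, it does not embed. Moreover, if all generators lie in one torus of $\mathrm{Aut}(X)$, then $L(G)$ is finite dimensional and there is no failure.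

What we can still hope for is to find $\mathbb T$ as a *quotient*: a group of automorphisms with infinitely many independent characters, and non-commuting one-dimensional tori $T_n$ which these characters map to the $\Theta_n$. A natural place is the group $\mathrm{GL}_2(\mathbb K[x,y])$, acting on $\mathbb A^4$ by
$$g:(p,\zeta)\mapsto(p,g(p)\zeta),\qquad p=(x,y),\ \zeta=(u,v)^T. \tag{3}$$
Matrices that are upper triangular at a point $p_k\in\mathbb A^2$ have the character "$(2,2)$-entry at $p_k$", and with infinitely many points $p_k$ we get infinitely many characters. To make $T_n$ visible at $p_n$ only, we would want polynomials $w_n$ with $w_n(p_n)=1$ and $w_n(p_k)=0$ for all $k\ne n$.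

Here the attempt stops. Let $I_n=\{q\in\mathbb K[x,y]:q(p_k)=0\text{ for all }k\ge n\}$. Then $I_1\subset I_2\subset\cdots$ and $w_n\in I_{n+1}\setminus I_n$, so this is an infinite strictly increasing chain of ideals, and $\mathbb K[x,y]$ is Noetherian. The same argument excludes ordinary points in any $\mathbb A^r$.

The way around this is to replace $\mathbb K[x,y]$ by a non-Noetherian subring $R_0$, and ordinary points by limits "at infinity" along the curves $t\mapsto(t^k,t^{-1})$, $t\to0$. These limits define homomorphisms $R_0\to\mathbb K$. A polynomial of degree at most $d$ will distinguish only finitely many of them, which is what will keep the conditions we impose algebraic.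

## 4. The ring $R_0$ and its evaluations at infinity

For $q\in\mathbb K[x,y]$ and $k\in\mathbb N=\{1,2,\dots\}$ consider $q(t^k,t^{-1})\in\mathbb K[t,t^{-1}]$. Put
$$R_0=\{q\in\mathbb K[x,y]: q(t^k,t^{-1})\in\mathbb K[t]\text{ for all }k\ge1\},$$
$$\varphi_k(q)=q(t^k,t^{-1})|_{t=0},\qquad \varphi_\infty(q)=q(0,0).$$
Then $R_0$ is a subalgebra, and $\varphi_\kappa:R_0\to\mathbb K$ is an algebra homomorphism for each $\kappa\in\overline{\mathbb N}=\mathbb N\cup\{\infty\}$.

*Example.* $x\in R_0$, with $\varphi_\kappa(x)=0$ for all $\kappa$, while $y\notin R_0$. Since $xy$ becomes $t^{k-1}$, we have $xy\in R_0$, $\varphi_1(xy)=1$, and $\varphi_\kappa(xy)=0$ for $\kappa\ne1$. The element $xy^2$ becomes $t^{k-2}$ and is not in $R_0$ because of $k=1$. But $xy^2(1-xy)$ is in $R_0$: it becomes $t^{k-2}(1-t^{k-1})$, which is $0$ for $k=1$, is $1-t$ for $k=2$, and vanishes at $t=0$ for $k\ge3$.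

**Step 1: bounded degree sees finitely many $\varphi_k$.** *If $q\in R_0$ and $k>\deg q$, then $\varphi_k(q)=\varphi_\infty(q)$.* Write $q=\sum c_{ab}x^ay^b$, so $q(t^k,t^{-1})=\sum c_{ab}t^{ka-b}$. The terms with $a\ge1$ have exponent at least $k-b\ge k-\deg q>0$. The terms with $a=0$ contribute $\sum_bc_{0b}t^{-b}$, with distinct exponents $\le0$, so nothing cancels them. As $q\in R_0$, we get $c_{0b}=0$ for $b\ge1$. Hence $\varphi_k(q)=c_{00}=\varphi_\infty(q)$.

**Step 2: elements that isolate one $\varphi_n$.** Let
$$w_n=xy^n\prod_{j=1}^{n-1}(1-xy^j),\qquad w_n(t^k,t^{-1})=t^{k-n}\prod_{j=1}^{n-1}(1-t^{k-j}).$$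
If $k<n$, the factor with $j=k$ is $0$, so the whole expression is $0$. If $k=n$, it is $\prod_{j=1}^{n-1}(1-t^{n-j})$, a polynomial with value $1$ at $t=0$. If $k>n$, it is a polynomial divisible by $t$. Therefore
$$w_n\in R_0,\qquad \varphi_k(w_n)=\delta_{kn},\qquad\varphi_\infty(w_n)=0. \tag{4}$$

**Step 3: decomposition of $R_0$.** We need to know $R_0$ modulo what all $\varphi_\kappa$ kill. Let $J=\bigcap_{\kappa\in\overline{\mathbb N}}\ker\varphi_\kappa$, an ideal of $R_0$. Then
$$R_0=\mathbb K\oplus\bigoplus_{n\ge1}\mathbb K w_n\oplus J. \tag{5}$$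
For $q\in R_0$ the element $q-\varphi_\infty(q)-\sum_k(\varphi_k(q)-\varphi_\infty(q))w_k$ is defined, because by Step 1 the sum is finite, and by (4) it is killed by every $\varphi_\kappa$, so it lies in $J$. For directness, suppose $c+\sum c_nw_n+b=0$ with $b\in J$. Applying $\varphi_\infty$ gives $c=0$, then $\varphi_n$ gives $c_n=0$, and so $b=0$. Finally, $\varphi_\kappa(w_n)\in\{0,1\}$ for all $\kappa$, so
$$w_n(1-w_n)\in J. \tag{6}$$

The ideals $\{q\in R_0:\varphi_\kappa(q)=0\text{ for }\kappa\geq n\text{ and }\kappa=\infty\}$ increase strictly with $n$, since $w_n$ lies in the $(n+1)$-st and not in the $n$-th. So $R_0$ is not Noetherian, and the obstruction of Section 3 is gone.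

## 5. The group $G$ and its characters

Let $X=\mathbb A^4$ with coordinates $(x,y,u,v)$, and filter $\mathrm{Aut}(\mathbb A^4)$ by the $A_d$ of Section 1. The action (3) of $\mathrm{GL}_2(\mathbb K[x,y])$ is faithful, and $g^*\zeta=g\zeta$. For $m\in\mathfrak{gl}_2(\mathbb K[x,y])$ let $\xi_m$ be the vector field $(p,\zeta)\mapsto(0,m(p)\zeta)$; as a derivation it kills $x,y$ and sends $\zeta$ to $m\zeta$. Then $\xi_m\xi_{m'}\zeta=\xi_m(m'\zeta)=m'm\zeta$, so $[\xi_m,\xi_{m'}]=-\xi_{[m,m']}$. The map $m\mapsto\xi_m$ is injective and reverses the sign of brackets, so subspaces, Lie subalgebras and generated Lie subalgebras correspond. We write $m$ for $\xi_m$. Let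
$$E=E_{12},\qquad F=E_{21},\qquad H=E_{11}-E_{22},\qquad 1=\text{identity matrix}.$$

**Step 1: the idempotents.** We want an idempotent matrix with diagonal $(1-w_n,w_n)$. Its trace is $1$, so by Cayley–Hamilton it suffices that its determinant is $0$, i.e. that the off-diagonal product is $w_n(1-w_n)$. By (6) we can put this product into the lower left corner, where all $\varphi_\kappa$ kill it:
$$\pi_n=\begin{pmatrix}1-w_n&1\\ w_n(1-w_n)&w_n\end{pmatrix},\qquad \mathrm{tr}\,\pi_n=1,\quad\det\pi_n=0,\quad \pi_n^2=\pi_n.$$
By (4),
$$\varphi_n(\pi_n)=\begin{pmatrix}0&1\\0&1\end{pmatrix},\qquad \varphi_\kappa(\pi_n)=\begin{pmatrix}1&1\\0&0\end{pmatrix}\ (\kappa\ne n). \tag{7}$$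

**Step 2: the generators.** Let $G$ be generated by the following subgroups:

- $T_n=\{g_n(s)=s^{n+1}\pi_n+s(1-\pi_n):s\in\mathbb K^*\}\cong\mathbb G_m$, for $n\ge1$;
- $U_a=\{1+taE:t\in\mathbb K\}\cong\mathbb G_a$, for $a$ in a basis of $R_0$;
- $V_b=\{1+tbF:t\in\mathbb K\}\cong\mathbb G_a$, for $b$ in a basis of $J$.

The family is countable, because $\mathbb K[x,y]$ has countable dimension. Each member is a connected algebraic subgroup. As $\pi_n$ is idempotent, $s\mapsto g_n(s)$ is a homomorphism, and $T_n$ is the set of pairs $(g,g^{-1})=(\alpha\pi_n+\beta(1-\pi_n),\ \alpha'\pi_n+\beta'(1-\pi_n))$ with $\alpha=\beta^{n+1}$ and $\alpha\alpha'=\beta\beta'=1$. Since $\pi_n$ and $1-\pi_n$ are linearly independent, this is closed in some $A_d$, and it is isomorphic to $\mathbb G_m$ via $\beta$. Likewise $U_a$ is the affine line of pairs $(1+taE,1-taE)$, similarly $V_b$, and the torus of scalars $S=\mathbb K^*\cdot1$ is the closed set of pairs $(s1,s'1)$ with $ss'=1$. The $U_a$ together generate all $1+aE$ with $a\in R_0$, and the $V_b$ all $1+bF$ with $b\in J$.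

**Step 3: infinitely many characters.** Let $\mathcal B$ be the set of $2\times2$ matrices $g$ over $R_0$ with $\det g\in\mathbb K^*$ and $\varphi_\kappa(g)$ upper triangular for all $\kappa\in\overline{\mathbb N}$. It is a group: the inverse is the adjugate divided by $\det g$, so it has entries in $R_0$, and $\varphi_\kappa(g^{-1})=\varphi_\kappa(g)^{-1}$ is upper triangular. Let $\beta_\kappa(g)$ be the $(2,2)$-entry of $\varphi_\kappa(g)$. It is nonzero since $\det\varphi_\kappa(g)=\det g\ne0$, and $\beta_\kappa:\mathcal B\to\mathbb K^*$ is a homomorphism because the $\varphi_\kappa(g)$ are upper triangular. By Step 1 of Section 4, for each $g$ we have $\beta_k(g)=\beta_\infty(g)$ for almost all $k$. Put $\rho_k=\beta_k/\beta_\infty$. Then $(\beta_\infty;\rho_1,\rho_2,\dots)$ is a homomorphism $\mathcal B\to\mathbb T$. Let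
$$\mathcal K=\Big\{g\in\mathcal B:\det g=\beta_\infty(g)^2\prod_{k\ge1}\rho_k(g)\Big\},$$
a subgroup, as both sides of the condition are homomorphisms.

**Step 4: $G\subset\mathcal K$.** We check the generators. For $1+aE$ ($a\in R_0$) and $1+bF$ ($b\in J$) the matrices $\varphi_\kappa$ are upper triangular, $\det=1$ and all $\beta_\kappa=1$. The entries of $g_n(s)$ lie in $R_0$, and by (7) all $\varphi_\kappa(g_n(s))$ are upper triangular, with
$$\beta_n(g_n(s))=s^{n+1},\quad \beta_\kappa(g_n(s))=s\ (\kappa\ne n),\quad \rho_k(g_n(s))=s^{n\delta_{kn}}. \tag{8}$$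
Since $\pi_n$ is a rank one idempotent, $\det g_n(s)=s^{n+1}\cdot s=s^2\cdot s^n=\beta_\infty^2\prod_k\rho_k$. So $G\subset\mathcal K$, and by (8) the torus $T_n$ is mapped onto $\Theta_n$.

**Step 5: $\mathcal K$ is closed, so $\overline G\subset\mathcal K$.** Fix $i$, let $d$ bound the degrees of $g^*u,g^*v$ for $g\in A_i$, and put $R_{\le d}=\{q\in R_0:\deg q\le d\}$. Consider the conditions on $g\in A_i$ that
$$g^*x=x,\quad g^*y=y,\quad g^*u=g_{11}u+g_{12}v,\quad g^*v=g_{21}u+g_{22}v,\quad g_{jl}\in R_{\le d}.$$
They are linear in the coefficients of $g^*x,\dots,g^*v$, hence closed by (1). For such $g$, bijectivity forces $\det(g_{jl})$ to be nonzero at every point of $\mathbb A^2$, so $\det(g_{jl})\in\mathbb K^*$. It is a constant polynomial, equal to its constant term, which is regular in $g$. The maps $\varphi_\kappa$ are linear on $R_{\le d}$, and $\varphi_k=\varphi_\infty$ there for $k>d$. So "$\varphi_\kappa(g_{21})=0$ for all $\kappa$" consists of finitely many linear conditions. Given these, $\varphi_\kappa(g_{11})\beta_\kappa=\det g\ne0$, so $\beta_\kappa\ne0$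 automatically, and $\rho_k=1$ for $k>d$. The last condition then reads
$$\det g\cdot\beta_\infty^{\,d}=\beta_\infty^2\prod_{k\le d}\beta_k, \tag{9}$$
which is closed. So $\mathcal K\cap A_i$ is closed for every $i$, and $\overline G\subset\mathcal K$.

## 6. The Lie algebra $L(G)$

This section computes $L(G)$ and shows that the scalar matrix $1$ is not in it. Let
$$D_n'=1+\tfrac n2\big(1+(1-2w_n)H\big),\qquad \mathfrak L=R_0E+JH+JF+\sum_{n\ge1}\mathbb KD_n'.$$

**Step 1: $L(G)=\mathfrak L$.** Differentiating $g_n(s)$ at $s=1$ gives $\mathrm{Lie}(T_n)=\mathbb KD_n$ with $D_n=(n+1)\pi_n+(1-\pi_n)=1+n\pi_n$. Comparing entries,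
$$\pi_n=\tfrac12\big(1+(1-2w_n)H+2E+2w_n(1-w_n)F\big),$$
so
$$D_n-D_n'=nE+nw_n(1-w_n)F\in R_0E+JF$$
by (6). This is where the unipotent generators are needed: $R_0E$ and $JF$ are spanned by the Lie algebras of the $U_a$ and the $V_b$, so $L(G)$ contains them, and then it contains all $D_n'$. It also contains $[E,bF]=bH$ for $b\in J$. So $\mathfrak L\subset L(G)$.

Conversely $\mathfrak L$ contains the Lie algebras of all generators, so it suffices that $\mathfrak L$ is a Lie algebra. The matrix $1$ is central and $J$ is an ideal of $R_0$. For $a,c\in R_0$ and $b\in J$,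
$$[aE,bF]=abH\in JH,\qquad[cH,aE]=2caE\in R_0E,\qquad [cH,bF]=-2cbF\in JF.$$
These cover the brackets involving $D_n'$, which is a scalar plus an element of $R_0H$. All other brackets of summands vanish. Hence $L(G)=\mathfrak L$.

**Step 2: position inside a larger algebra.** Let $\mathfrak b=R_0E\oplus R_0H\oplus JF\oplus\mathbb K1$. It consists of the matrices $m$ over $R_0$ with $\mathrm{tr}\,m\in\mathbb K$ and all $\varphi_\kappa(m)$ upper triangular. By (5), the quotient $\mathfrak b/(R_0E+JH+JF)$ has basis $1$, $H$, $w_nH$ $(n\ge1)$. In it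
$$D_n'\equiv\big(1+\tfrac n2\big)1+\tfrac n2H-n\,w_nH.$$
Each $D_n'$ involves its own $w_nH$ with coefficient $-n\ne0$. So the sum defining $\mathfrak L$ is direct, and
$$\mathfrak b=\mathfrak L\oplus\mathbb K1\oplus\mathbb KH;\qquad\text{in particular }1\notin L(G). \tag{10}$$

## 7. The Lie algebra of the closure

For $m\in\mathfrak b$ let $\beta_\kappa'(m)$ be the $(2,2)$-entry of $\varphi_\kappa(m)$; for fixed $m$, $\beta_k'(m)=\beta_\infty'(m)$ for almost all $k$. We shall need these values:
$$\beta'_\kappa=0\text{ on }R_0E,\,JH,\,JF;\qquad \beta_\kappa'(D_n')=1+n\,\varphi_\kappa(w_n)=\begin{cases}1+n&\kappa=n,\\1&\kappa\ne n.\end{cases} \tag{11}$$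
The second follows from $1+\frac n2\big(1-(1-2w_n)\big)=1+nw_n$. Also $\beta'_\kappa(1)=1$ and $\beta'_\kappa(H)=-1$. Put
$$\ell(m)=\mathrm{tr}\,m-2\beta_\infty'(m)-\sum_k\big(\beta'_k(m)-\beta'_\infty(m)\big).$$

**Step 1: an upper bound, $\mathrm{Lie}(\overline G)\subset\ker\ell$.** Let $\xi\in T_{\mathrm{id}}(\overline G\cap A_i)\subset T_{\mathrm{id}}(\mathcal K\cap A_i)$, with $d$ as in Step 5 of Section 5. On $\mathcal K\cap A_i$ we have $g^*x=x$, $g^*y=y$ and $g_{jl}\in\mathcal O(\mathcal K\cap A_i)\otimes R_{\le d}$. So $\xi=\xi_m$ with $m$ having entries in $R_{\le d}$. Differentiating $\varphi_\kappa(g_{21})=0$ and "$\det g$ is constant in $x,y$" gives $\varphi_\kappa(m_{21})=0$ and $\mathrm{tr}\,m\in\mathbb K$, so $m\in\mathfrak b$. The derivative of $\beta_\kappa(g)=\varphi_\kappa(g_{22})$ is $\beta_\kappa'(m)$. Differentiating (9) at the identity, where all factors are $1$, gives $\mathrm{tr}\,m+d\beta_\infty'=2\beta_\infty'+\sum_{k\le d}\beta_k'$. Since $\beta'_k(m)=\beta'_\infty(m)$ for $k>d$, this is $\ell(m)=0$.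

**Step 2: $\ker\ell=\mathfrak L\oplus\mathbb K1$.** By (11), and since these matrices are traceless, $\ell$ vanishes on $R_0E,JH,JF$. As $\mathrm{tr}\,D_n'=n+2$, we get $\ell(D'_n)=(n+2)-2-n=0$. Further $\ell(1)=2-2=0$ and $\ell(H)=0+2-0=2\ne0$. Now (10) gives the claim.

**Step 3: $1\in\mathrm{Lie}(\overline G)$.** This is where the roots of unity enter. If $s^n=1$, then $g_n(s)=s\pi_n+s(1-\pi_n)=s\cdot1$. So $G\cap S$ contains all scalar roots of unity. The set $\overline G\cap S$ is closed in the one-dimensional irreducible $S$ and infinite, so it equals $S$. Hence $S\subset\overline G$ and $1\in\mathrm{Lie}(S)\subset\mathrm{Lie}(\overline G)$.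

Together with $\mathfrak L=L(G)\subset\mathrm{Lie}(\overline G)$ from (2) we obtain
$$\mathrm{Lie}(\overline G)=L(G)\oplus\mathbb K\cdot1\supsetneq L(G). \tag{12}$$

## 8. The canonical Lie algebra $L_G$

It remains to see on which side of the gap (12) the algebra $L_G$ lies. We show $L_G\subset L(G)$, over every $\mathbb K$, countable or not, with the multivalued character of Section 2.

**Step 1: a linear form cutting out $\mathfrak L$.** For $m\in\mathfrak b$ put
$$\Lambda(m)=\beta'_\infty(m)-\sum_{k\ge1}\frac1k\big(\beta_k'(m)-\beta_\infty'(m)\big),$$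
a finite sum. By (11), $\Lambda$ vanishes on $R_0E,JH,JF$, and $\Lambda(D_n')=1-\frac1n\cdot n=0$, while $\Lambda(1)=1$. By (12),
$$\ker\Lambda\cap\mathrm{Lie}(\overline G)=\mathfrak L. \tag{13}$$

Let now $Y\subset G$ be closed in some $A_i$ and smooth at $\mathrm{id}$, and let $Y_1$ be the unique irreducible component of $Y$ through $\mathrm{id}$; then $T_{\mathrm{id}}Y=T_{\mathrm{id}}Y_1$. We must show that $\Lambda$ vanishes on $T_{\mathrm{id}}Y_1$.

**Step 2: a regular function with logarithmic derivative proportional to $\Lambda$.** Let $N=d$ be the degree bound for $A_i$ from Step 5 of Section 5, let $M=\mathrm{lcm}(1,\dots,N)$, and put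
$$\Psi=\beta_\infty^{M}\prod_{k\le N}\rho_k^{-M/k}.$$
The $\beta_\kappa$ are regular and nowhere zero on the affine variety $\mathcal K\cap A_i\supset Y$, so $\Psi$ is a nowhere vanishing regular function there. Its differential at $\mathrm{id}$ is $M\beta'_\infty-\sum_{k\le N}\frac Mk(\beta_k'-\beta_\infty')=M\Lambda$, because $\beta_k'=\beta_\infty'$ on $T_{\mathrm{id}}(\mathcal K\cap A_i)$ for $k>N$.

**Step 3: $\Psi(y)$ is a root of unity for every $y\in Y$.** Since $y\in G$, it is a product of elements of subgroups $U_a$, $V_b$ and $T_n$ with $n\le N'$, for some $N'\ge N$. This $N'$ depends on the chosen word for $y$ and is not bounded in terms of $i$. Let $M'=\mathrm{lcm}(1,\dots,N')$. The homomorphism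
$$\Psi'=\beta_\infty^{M'}\prod_{k\le N'}\rho_k^{-M'/k}:\mathcal B\to\mathbb K^*$$
is trivial on all $U_a,V_b$, and by (8) $\Psi'(g_n(s))=s^{M'}(s^n)^{-M'/n}=1$ for $n\le N'$. So $\Psi'(y)=1$. On the other hand $y\in\mathcal K\cap A_i$, so $\rho_k(y)=1$ for $k>N$, and therefore $\Psi'(y)=\Psi(y)^{M'/M}$. Hence $\Psi(y)^{M'/M}=1$.

**Step 4: $\Psi$ is constant on $Y_1$.** The image $\Psi(Y_1)\subset\mathbb K^*$ is irreducible and constructible, so it is a point or cofinite in $\mathbb K^*$. It consists of roots of unity, and the infinitely many elements $2,4,8,\dots$ of $\mathbb K^*$ are not roots of unity, as $\mathrm{char}\,\mathbb K=0$. So it is a point.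

By Steps 2 and 4, $0=d\Psi_{\mathrm{id}}|_{T_{\mathrm{id}}Y}=M\Lambda|_{T_{\mathrm{id}}Y}$. Also $T_{\mathrm{id}}Y\subset\mathrm{Lie}(\overline G)$, so $T_{\mathrm{id}}Y\subset\mathfrak L$ by (13). Hence $L_G\subset\mathfrak L=L(G)$, and with (2) and (12)
$$L(G)=L_G\subsetneq\mathrm{Lie}(\overline G),\qquad\dim\mathrm{Lie}(\overline G)/L(G)=1.$$
This proves the first part of Theorem 1. $\blacksquare$

## 9. Several blocks, and a trivial factor $Z$

**Step 1: defect $m$ on $\mathbb A^{4m}$.** Let $G^m$ act blockwise on $\mathbb A^{4m}=(\mathbb A^4)^m$. It is generated by the blockwise copies of the subgroups above. Vector fields of different blocks commute, so $L(G^m)=\mathfrak L^{\oplus m}$. The group $\mathcal K^m$ is closed: with coordinates $(x_j,y_j,u_j,v_j)$ in block $j$, one imposes $g^*x_j=x_j$, $g^*y_j=y_j$, and that $g^*u_j,g^*v_j$ are combinations of $u_j,v_j$ with coefficients in $R_{\le d}$ in the variables $x_j,y_j$, and then the conditions of Step 5 of Section 5 in each block. As in Section 7, $\mathrm{Lie}(\overline{G^m})\subset(\ker\ell)^{\oplus m}=(\mathfrak L\oplus\mathbb K1)^{\oplus m}$.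 The scalar torus $S_j$ of block $j$ lies in $\overline{G^m}$, because its roots of unity lie in $G^m$. So equality holds. If $Y\subset G^m$ is closed algebraic and smooth at $\mathrm{id}$, apply Section 8 to the functions $\Psi_j$, $\Lambda_j$ of the $j$-th block: $\Psi_j(y)$ is a root of unity for every $y\in Y$, so $\Lambda_j$ vanishes on $T_{\mathrm{id}}Y$ for every $j$, and $T_{\mathrm{id}}Y\subset\mathfrak L^{\oplus m}$. Thus $L_{G^m}=L(G^m)=\mathfrak L^{\oplus m}$, and the codimension in $\mathrm{Lie}(\overline{G^m})$ is exactly $m$.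

**Step 2: $X=\mathbb A^4\times Z$.** Let $G$ act as before on $\mathbb A^4$ and trivially on the irreducible affine variety $Z$. The generators and $S$ are algebraic subgroups of $\mathrm{Aut}(X)$ by the standard fact that a faithful regular action of an algebraic group on an affine variety identifies it with an algebraic subgroup. To see that $\mathcal K$ is closed, fix $i$. By (1) there is a finite dimensional $W\subset\mathcal O(X)$ containing $g^*u,g^*v$ for all $g\in A_i$. The space $W\cap(R_0u+R_0v)$ is finite dimensional, so it lies in $R_{\le d}u+R_{\le d}v$ for some $d$. The conditions $g^*x=x$, $g^*y=y$, $g^*q=q$ for all $q\in\mathcal O(Z)$, and $g^*u,g^*v\in W\cap(R_0u+R_0v)$ are linear and closed. For such $g$ the matrix $(g_{jl})$ is invertible at every point of $\mathbb A^2$, since $g$ restricts to an injective linear map on each $\{p\}\times\mathbb A^2\times\{z\}$. The rest of Step 5 of Section 5 applies word for word with this $d$. Tangent vectors now also kill $\mathcal O(Z)$, so they are again of the form $\xi_m$ with $m\in\mathfrak b$, and Sections 6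 to 8 go through unchanged. This completes the proof of Theorem 1. $\blacksquare$

## 10. The quotient $\mathrm{Lie}(\overline G)/L(G)$ is abelian

Now $X$ and the algebraically generated $G$ are arbitrary. For $v\in\mathrm{VF}(X)$ and $g\in\mathrm{Aut}(X)$ let $\mathrm{Ad}(g)v=(g^*)^{-1}\circ v\circ g^*$. Since $(gh)^*=h^*g^*$, we have $\mathrm{Ad}(gh)=\mathrm{Ad}(g)\mathrm{Ad}(h)$. Since $(ghg^{-1})^*=(g^*)^{-1}h^*g^*$, $\mathrm{Ad}(g)$ is the differential of conjugation by $g$ on $T_{\mathrm{id}}\mathrm{Aut}(X)$. In particular $\mathrm{Lie}(\overline G)$ is $\mathrm{Ad}(\overline G)$-stable.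

**Step 1: local finiteness.** We want to pass between a connected algebraic subgroup $P\subset\mathrm{Aut}(X)$ and $\mathrm{Lie}(P)$ inside $\mathrm{VF}(X)$. Recall that $\mathcal O(X)$ is a locally finite rational $P$-module. Choose a finite dimensional $P$-stable $V_0\subset\mathcal O(X)$ generating $\mathcal O(X)$. A derivation $v$ is determined by $v|_{V_0}$, and $v(V_0)$ lies in a finite dimensional $P$-stable $W$. The restriction map embeds $\mathrm{VF}(X)$ equivariantly into $\mathrm{Hom}(V_0,\mathcal O(X))$, and $v$ goes into the finite dimensional rational $P$-module $\mathrm{Hom}(V_0,W)$. So $\mathrm{VF}(X)$ is a locally finite rational $P$-module. Inserting $g^*=1+\varepsilon w$ with $\varepsilon^2=0$,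
$$(1-\varepsilon w)\,v\,(1+\varepsilon w)=v+\varepsilon[v,w], \tag{14}$$
so $w\in\mathrm{Lie}(P)$ acts by $-\mathrm{ad}(w)$. Recall also that, as $\mathrm{char}\,\mathbb K=0$ and $P$ is connected, in a finite dimensional rational $P$-module every $\mathrm{Lie}(P)$-stable subspace is $P$-stable, and if $\mathrm{Lie}(P)$ acts trivially then so does $P$.

**Step 2: $L(G)$ is $\mathrm{Ad}(G)$-stable.** Let $v\in L(G)$ and let $G_i$ be one of the generating subgroups. The space $U(\mathrm{Lie}(G_i))v$ is finite dimensional by Step 1, it is $\mathrm{Lie}(G_i)$-stable, and it lies in $L(G)$, since $\mathrm{Lie}(G_i)\subset L(G)$. Hence it is $G_i$-stable. This holds for all $i$, so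
$$\mathrm{Ad}(g)L(G)\subset L(G)\quad\text{for all }g\in G. \tag{15}$$

**Step 3: $G$ acts trivially on $\mathrm{Lie}(\overline G)/L(G)$.** Let $v\in\mathrm{Lie}(\overline G)$ and $h\in G_i$. Let $V\subset\mathrm{Lie}(\overline G)$ be the finite dimensional $G_i$-module spanned by $\mathrm{Ad}(G_i)v$. Since $L(G)$ is an ideal of $\mathrm{Lie}(\overline G)$ and contains $\mathrm{Lie}(G_i)$, we have $[\mathrm{Lie}(G_i),V]\subset V\cap L(G)$. So $V\cap L(G)$ is $\mathrm{Lie}(G_i)$-stable, hence $G_i$-stable, and $\mathrm{Lie}(G_i)$ acts trivially on $V/(V\cap L(G))$. Then so does $G_i$, i.e. $\mathrm{Ad}(h)v-v\in L(G)$. From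
$$\mathrm{Ad}(g)\mathrm{Ad}(h)v-v=\mathrm{Ad}(g)\big(\mathrm{Ad}(h)v-v\big)+\big(\mathrm{Ad}(g)v-v\big)$$
and (15), induction on the length of a word gives $\mathrm{Ad}(g)v-v\in L(G)$ for all $g\in G$.

**Step 4: the same for $\overline G$.** We show that the condition just obtained is closed. Let $z_1,\dots,z_r$ generate $\mathcal O(X)$, and fix $n$. For $g\in A_n$, $(\mathrm{Ad}(g)v)(z_j)=(g^{-1})^*\big(v(g^*z_j)\big)$. By (1), $g^*z_j\in\mathcal O(A_n)\otimes W$ with $\dim W<\infty$, so $v(g^*z_j)\in\mathcal O(A_n)\otimes v(W)$. Since inversion $A_n\to A_{m(n)}$ is a morphism, (1) again shows that $(\mathrm{Ad}(g)v)(z_j)\in\mathcal O(A_n)\otimes W'$ with $\dim W'<\infty$. A derivation is determined by its values on the $z_j$. So $g\mapsto\mathrm{Ad}(g)v-v$ is a morphism from $A_n$ into a finite dimensional subspace of $\mathrm{VF}(X)$, and the preimage of the linear subspace $L(G)$ is closed. Hence $\{g\in\overline G:\mathrm{Ad}(g)v-v\in L(G)\}$ is closed. It contains $G$, so it equals $\overline G$.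

**Step 5: differentiate.** For $w\in T_{\mathrm{id}}(\overline G\cap A_n)$, the morphism $g\mapsto\mathrm{Ad}(g)v-v$ on $\overline G\cap A_n$ takes values in a finite dimensional subspace of $L(G)$, so its derivative along $w$ lies in $L(G)$. By (14) this derivative is $[v,w]$. As $v$ and $w$ range over $\mathrm{Lie}(\overline G)$, we get $[\mathrm{Lie}(\overline G),\mathrm{Lie}(\overline G)]\subset L(G)$. If $\mathrm{Lie}(\overline G)$ is perfect, then $\mathrm{Lie}(\overline G)\subset L(G)$, and (2) gives equality throughout. This proves Theorem 2. $\blacksquare$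

## 11. Few generators: $L_G=L(G)$

If $\mathbb K$ is larger than the set of words in the generators, a closed algebraic subset of $G$ must essentially be swept out by a single word map, and tangent vectors to word maps can be computed. The first point rests on a lemma.

**Lemma.** Let $\mathbb K$ be uncountable. An irreducible variety $Y$ over $\mathbb K$ with $\dim Y\ge1$ is not a union of fewer than $|\mathbb K|$ proper closed subsets.

*Proof.* We may replace $Y$ by a nonempty open affine subset, since proper closed subsets of $Y$ meet it in proper closed subsets. Induct on $r=\dim Y$.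

Let $r=1$. Proper closed subsets are finite. A nonconstant regular function on $Y$ has cofinite image in $\mathbb K$, so $|Y|\ge|\mathbb K|$. A union of $\kappa<|\mathbb K|$ finite sets has at most $\max(\kappa,\aleph_0)<|\mathbb K|$ elements.

Let $r>1$. Take a nonconstant $q\in\mathcal O(Y)$. For all but finitely many $c\in\mathbb K$ the fiber $q^{-1}(c)$ is nonempty, and we choose an irreducible component $Z_c$ of it; $\dim Z_c=r-1$ by Krull's theorem. The $Z_c$ are pairwise disjoint, hence distinct. A proper closed subset of $Y$ has dimension at most $r-1$, so any $Z_c$ inside it is one of its irreducible components, and it contains only finitely many $Z_c$. Given $\kappa<|\mathbb K|$ proper closed subsets $Y_j$, at most $\max(\kappa,\aleph_0)<|\mathbb K|$ of the $Z_c$ lie in some $Y_j$. So there is a $Z_c$ contained in none of them. By induction $Z_c\ne\bigcup_j(Z_c\cap Y_j)$, so $Y\ne\bigcup_jY_j$. $\square$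

Now let $|\mathbb K|>\max(|I|,\aleph_0)$, and let $Y\subset G$ be closed in some $A_n$ and smooth at $\mathrm{id}$. We show $T_{\mathrm{id}}Y\subset L(G)$. Replacing $Y$ by its irreducible component through $\mathrm{id}$ does not change $T_{\mathrm{id}}Y$, and we may assume $\dim Y\ge1$.

**Step 1: one word dominates $Y$.** $G$ is the union of the images of the word morphisms
$$\mu_{\mathbf i}:G_{i_1}\times\dots\times G_{i_r}\to\mathrm{Aut}(X),\quad(h_1,\dots,h_r)\mapsto h_1\cdots h_r,\qquad \mathbf i=(i_1,\dots,i_r).$$
There are at most $\max(|I|,\aleph_0)<|\mathbb K|$ words $\mathbf i$. If no $Y\cap\mathrm{im}\,\mu_{\mathbf i}$ were dense in $Y$, their closures would be fewer than $|\mathbb K|$ proper closed subsets covering $Y$, against the Lemma. So for some $\mathbf i$ the set $Y\cap\mathrm{im}\,\mu_{\mathbf i}$ is dense in $Y$. The closed set $\mu_{\mathbf i}^{-1}(Y)$ has finitely many irreducible components, so one of them, $P$, dominates $Y$.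

**Step 2: lifting tangent vectors.** By generic smoothness ($\mathrm{char}\,\mathbb K=0$), $P$ has a dense open set of smooth points, lying over smooth points of $Y$, at which the differential of $P\to Y$ is surjective. Its image contains a dense open subset $Y^\circ$ of $Y$. So every $y\in Y^\circ$ is a smooth point of $Y$, and there is a smooth $p\in P$ over $y$ with $T_pP\to T_yY$ surjective.

**Step 3: translating to the identity.** For a smooth point $y\in Y$ and $\eta\in T_yY$ let $\theta_y(\eta)\in T_{\mathrm{id}}\mathrm{Aut}(X)$ be the image of $\eta$ under the differential at $y$ of $z\mapsto zy^{-1}$. The map $Y\times Y\to A_M$, $(z,y)\mapsto zy^{-1}$, is a morphism for some $M$, and $\theta_y(\eta)$ is its differential at $(y,y)$ applied to $(\eta,0)$. So $\theta$ is a morphism from the tangent bundle $TY^{\mathrm{sm}}$ of the smooth locus to the finite dimensional space $T_{\mathrm{id}}A_M$. It is linear on fibers, and $\theta_{\mathrm{id}}$ is the identity on $T_{\mathrm{id}}Y$.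

**Step 4: $\theta$ maps $TY|_{Y^\circ}$ into $L(G)$.** Let $y\in Y^\circ$ and $\eta\in T_yY$. By Step 2, $\eta$ is the image under $d\mu_{\mathbf i}$ of a tangent vector at some $p=(h_1,\dots,h_r)$ with $h_1\cdots h_r=y$. Write its $j$-th component as the right translate $\xi_jh_j$ of some $\xi_j\in\mathrm{Lie}(G_{i_j})$. The $j$-th component contributes, to first order in $\varepsilon$,
$$h_1\cdots h_{j-1}(1+\varepsilon\xi_j)h_j\cdots h_r\,y^{-1}=(h_1\cdots h_{j-1})(1+\varepsilon\xi_j)(h_1\cdots h_{j-1})^{-1},$$
so $\theta_y(\eta)=\sum_j\mathrm{Ad}(h_1\cdots h_{j-1})\,\xi_j$. By (15) this lies in $L(G)$.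

**Step 5: passing to the identity element.** The identity need not lie in $Y^\circ$, so we use a density argument. $L(G)\cap T_{\mathrm{id}}A_M$ is a linear, hence closed, subspace of $T_{\mathrm{id}}A_M$. $TY^{\mathrm{sm}}$ is a vector bundle over an irreducible variety, hence irreducible, and $TY|_{Y^\circ}$ is a dense open subset of it. By Step 4, $\theta(TY^{\mathrm{sm}})\subset L(G)$. Since $\mathrm{id}\in Y^{\mathrm{sm}}$ and $\theta_{\mathrm{id}}$ is the identity on $T_{\mathrm{id}}Y$, we get $T_{\mathrm{id}}Y\subset L(G)$.

So $L_G\subset L(G)$, and the reverse inclusion is in (2). This proves Theorem 3. $\blacksquare$
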